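# Orbital variety closures in $\mathfrak{sl}_n$ that are not unions of orbital varieties

## Two theorems on closures of orbital varieties

Throughout, $\mathfrak n$ is the space of strictly upper triangular matrices in $\mathfrak{sl}_n(\mathbb C)$. For a partition $\lambda$ of $n$, $\mathcal O_\lambda$ is the set of nilpotent matrices of Jordan type $\lambda$. An *orbital variety* is an irreducible component of some $\mathcal O_\lambda\cap\mathfrak n$. Bars denote Zariski closure, and $\dim_xZ$ is the local dimension of $Z$ at $x$, that is, the largest dimension of an irreducible component of $Z$ through $x$.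

**Theorem A.** In $\mathfrak{sl}_{12}$ let $\mathcal O=\mathcal O_{(4,4,2,2)}$ and $\mathcal O'=\mathcal O_{(4,4,2,1,1)}$. There are an orbital variety $\mathcal V\subset\mathcal O$ and a point $x'\in\overline{\mathcal V}\cap\mathcal O'$ with
$$\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')=50<51=\tfrac12\dim\mathcal O'.$$
Hence $\overline{\mathcal V}$ is not a union of orbital varieties.

**Theorem B.** For every $m\ge1$ and $n\ge12m$ there are an orbital variety $\mathcal V\subset\mathfrak{sl}_n$, a nilpotent orbit $\mathcal O'$ and a point $x'\in\overline{\mathcal V}\cap\mathcal O'$ with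
$$\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')=\tfrac12\dim\mathcal O'-m.$$

These theorems disprove the following conjecture from Anna Melnikov, "On orbital variety closures in sl(n). I. Induced Duflo order", arXiv:math/0311472 (2003): *for $\mathfrak g=\mathfrak{sl}_n$, the Zariski closure of an orbital variety is a union of orbital varieties.* By Theorem B it is false for every $n\ge12$, and the shortfall in dimension is unbounded as $n$ grows. That source records that the statement holds for $n\le6$ (by computation), for orbital varieties contained in $\{x:x^2=0\}$, and for orbital varieties whose closure is the nilradical of a standard parabolic subalgebra. It also records that the analogue fails when $\mathfrak g$ has factors not of type $A$. The proof below does not decide $7\le n\le 11$.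

## Orbital varieties, their dimensions, and a numerical test

The group $G=SL_n(\mathbb C)$ acts on $\mathfrak g=\mathfrak{sl}_n(\mathbb C)$ by conjugation, and the nilpotent orbits are the sets $\mathcal O_\lambda$. I shall conjugate by subgroups of $GL_n$; scalars act trivially, so the orbits are the same. The sets $\mathcal O_\lambda\cap\mathfrak n$ partition $\mathfrak n$, so every point of $\mathfrak n$ lies in some orbital variety. It may lie in several, because different components of the same $\mathcal O_\lambda\cap\mathfrak n$ can meet.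

The conjecture therefore asks this. Start with a component $\mathcal V$ of $\mathcal O\cap\mathfrak n$ and a point $x'$ of its closure, lying in a smaller orbit $\mathcal O'$. Some component of $\mathcal O'\cap\mathfrak n$ passes through $x'$. Is there one that lies *entirely* in $\overline{\mathcal V}$?

Write $\lambda^*$ for the conjugate partition, $\lambda^*_k=\#\{i:\lambda_i\ge k\}$. I use two textbook facts for Theorem A.

**(F1)** $\dim\mathcal O_\lambda=n^2-\sum_k(\lambda_k^*)^2$. The Jordan type of a nilpotent $x$ is determined by the numbers $\operatorname{rk}x^k$; explicitly $\operatorname{rk}x^k=n-\lambda_1^*-\dots-\lambda_k^*$.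

**(F2)** (Steinberg, Spaltenstein) Every irreducible component of $\mathcal O\cap\mathfrak n$ has dimension $\frac12\dim\mathcal O$.

One consequence of (F2) will be used repeatedly. Let $C$ be an irreducible, relatively closed subset of $\mathcal O\cap\mathfrak n$ with $\dim C=\frac12\dim\mathcal O$. Then $C$ lies in some component $K$, is closed in $K$, and has the same dimension as $K$; so $C=K$ is an orbital variety.

For Theorem A the conjugates are $(4,4,2,2)^*=(4,4,2,2)$ and $(4,4,2,1,1)^*=(5,3,2,2)$, so
$$\dim\mathcal O=144-(16+16+4+4)=104,\qquad \dim\mathcal O'=144-(25+9+4+4)=102,$$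
and the rank sequences $(\operatorname{rk}x,\operatorname{rk}x^2,\operatorname{rk}x^3,\operatorname{rk}x^4)$ are
$$(8,4,2,0)\ \text{ on }\mathcal O,\qquad (7,4,2,0)\ \text{ on }\mathcal O'.\tag{1}$$
The two orbits differ only in $\operatorname{rk}x$.

**Lemma 1 (the test).** Let $\mathcal V$ be an orbital variety, $\mathcal O'$ a nilpotent orbit and $x'\in\overline{\mathcal V}\cap\mathcal O'$. If $\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')<\frac12\dim\mathcal O'$, then $\overline{\mathcal V}$ is not a union of orbital varieties.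

*Proof.* Suppose it is. Then $x'\in\mathcal W\subset\overline{\mathcal V}$ for an orbital variety $\mathcal W$. Since $\mathcal W$ lies in one orbit and contains $x'$, it is a component of $\mathcal O'\cap\mathfrak n$. By (F2) it is irreducible of dimension $\frac12\dim\mathcal O'$, and $x'\in\mathcal W\subset\overline{\mathcal V}\cap\mathcal O'$. So $\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')\ge\frac12\dim\mathcal O'$, a contradiction. $\square$

So the inequality in Theorem A implies its last sentence, and the task is to produce $\mathcal V$ and $x'$.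

## $\mathfrak{sl}_2$ and $\mathfrak{sl}_3$ by hand

For $n=2$ we have $\mathfrak n=\mathbb Ce_{12}$. The orbital varieties are $\{0\}$ and $\mathfrak n\setminus\{0\}$, with closures $\{0\}$ and $\mathfrak n$, and the conjecture holds.

For $n=3$ write $x=a\,e_{12}+b\,e_{23}+c\,e_{13}$. Then $x^2=ab\,e_{13}$.

- The orbit $\mathcal O_{(3)}$ meets $\mathfrak n$ in $\{ab\ne0\}$, which is irreducible of dimension $3=\frac12(9-3)$. Its closure is $\mathfrak n$.
- The orbit $\mathcal O_{(2,1)}$ has dimension $9-(4+1)=4$ and meets $\mathfrak n$ in $\{ab=0,\ x\ne0\}$. There are two components, $\mathcal V_1=\{a=0,\ (b,c)\ne0\}$ and $\mathcal V_2=\{b=0,\ (a,c)\neq 0\}$, each of dimension $2$. They meet along $\{a=b=0,\ c\ne0\}$.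
- The zero orbit gives $\{0\}$.

Closures: $\overline{\mathcal V_i}=\mathcal V_i\cup\{0\}$, and $\mathfrak n$ is the union of everything. The conjecture holds again.

## One equation or two at the boundary of $\mathcal V$

Here is the natural way to try to *prove* the conjecture when $\dim\mathcal O'=\dim\mathcal O-2$, as in Theorem A. Let $Y=\overline{\mathcal V}$ and $x'\in Y\cap\mathcal O'$. By (F2), $\dim Y=\frac12\dim\mathcal O$, and we would like $Y\cap\mathcal O'$ to have dimension $\dim Y-1$ at $x'$. If near $x'$ the set $Y\cap\mathcal O'$ is the zero set in $Y$ of a *single* regular function, Krull's principal ideal theorem gives this.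

What equations do we have? Take the orbits of Theorem A. On $Y\subset\overline{\mathcal O}$ we have $\operatorname{rk}x\le8$, $\operatorname{rk}x^2\le4$, $\operatorname{rk}x^3\le2$. Near $x'$ the ranks of $x,x^2,x^3$ are at least $7,4,2$. So near $x'$ the set $Y\cap\mathcal O'$ is given in $Y$ by $\operatorname{rk}x\le7$, the vanishing of all $8\times8$ minors. That is many equations, and nothing says that one of them suffices. The argument stops exactly here.

Two model families of $2\times2$ matrices show what can happen when a rank drops by one. In the family of all matrices $X-1$ with $X\in\mathfrak{gl}_2$, the locus $\operatorname{rk}(X-1)\le1$ is given by one equation, $\det(X-1)=0$. But in the family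
$$A(b,t)=\begin{pmatrix}-bt&-t^2\\ b^2&bt\end{pmatrix},\qquad (b,t)\in\mathbb C^2,\tag{2}$$
where $\det A=0$ and $\operatorname{tr}A=0$ identically, the rank is $1$ except at $b=t=0$. Dropping from rank $1$ to rank $0$ costs *two* conditions. A counterexample to the conjecture will follow if we find an orbital variety closure $Y$ on which, near some $x'$, the rank drop from $8$ to $7$ looks like (2).

The plan is to build nilpotent $12\times12$ matrices out of $2\times2$ blocks $X,\beta$ so that the conditions for lying in $\overline{\mathcal O}$ become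
$$\beta^2=0,\qquad [X,\beta]=0,$$
while $\operatorname{rk}x$ is governed by the block matrix $\begin{pmatrix}\beta&X-1\\0&-\beta\end{pmatrix}$. The pairs $(X,\beta)$ as above (with $X$ invertible) form two irreducible families of the same dimension: one with $\beta=0$ and $X$ arbitrary, and one with $X=\mu+N$ and $N,\beta$ proportional nilpotents. In the first the rank drop will cost one equation; in the second it will cost two. The two families meet, and we look at a point where they meet, but at the orbital variety attached to the second.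

## Slices: reading local dimensions in a small family

To compute the dimension of a big stable variety at a point, we cut it with a small linear space transversal to the orbit.

**Lemma 2 (slices).** Let an algebraic group $P$ act linearly on a vector space $E$, with Lie algebra $\mathfrak p$. Let $\mathcal S\subset E$ be an affine subspace with direction $T\mathcal S$, and let $x'\in\mathcal S$ satisfy $\mathfrak p\cdot x'+T\mathcal S=E$. Then there is an open $\mathcal S_1\subset\mathcal S$ containing $x'$ such that $\pi:P\times\mathcal S_1\to E$, $(g,s)\mapsto g\cdot s$, is smooth, and for every $P$-stable locally closed $Z\subset E$,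
$$\dim_s(Z\cap\mathcal S_1)=\dim_sZ-(\dim E-\dim\mathcal S)\qquad(s\in Z\cap\mathcal S_1).\tag{3}$$
If moreover $Z$ is irreducible, every irreducible component of $Z\cap\mathcal S_1$ has dimension $\dim Z-(\dim E-\dim\mathcal S)$.

*Proof.* The differential of $(g,s)\mapsto g\cdot s$ at $(1,x')$ is $(y,\sigma)\mapsto y\cdot x'+\sigma$, which is surjective by assumption. Source and target are smooth, so the map is smooth at $(1,x')$, and the locus of smoothness in $P\times\mathcal S$ is open. Since $\pi(hg,s)=h\cdot\pi(g,s)$, this locus is stable under left multiplication by $P$ on the first factor; so it equals $P\times\mathcal S_1$, where $\mathcal S_1$ is its image under the (open) projection to $\mathcal S$. There $\pi$ is smooth of relative dimension $r=\dim P+\dim\mathcal S-\dim E$.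

Since $Z$ is $P$-stable, $\pi^{-1}(Z)=P\times(Z\cap\mathcal S_1)$. A smooth morphism of relative dimension $r$ raises local dimensions of preimages by $r$. At $(1,s)$ this reads
$$\dim P+\dim_s(Z\cap\mathcal S_1)=\dim_sZ+r,$$
which is (3). If $Z$ is irreducible, the right side of (3) is the same number $k$ for all $s$. A component $C$ of $Z\cap\mathcal S_1$ contains a point $s$ lying on no other component, and then $\dim C=\dim_s(Z\cap\mathcal S_1)=k$. $\square$

*Example.* Let $n=3$, $E=\mathfrak n$, $P$ the upper triangular matrices in $GL_3$, $x'=e_{12}$. For upper triangular $y$ one finds $[y,e_{12}]=(y_{11}-y_{22})e_{12}-y_{23}e_{13}$. So $\mathcal S=\{e_{12}+te_{23}\}$ satisfies the hypothesis, and $\dim E-\dim\mathcal S=2$. For $Z=\mathcal O_{(2,1)}\cap\mathfrak n=\{ab=0,\ x\ne0\}$ we get $Z\cap\mathcal S=\{t=0\}$, of dimension $0=2-2$, as (3) predicts.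

## A twelve-parameter slice in $\mathfrak{sl}_{12}$

Write $\mathbb C^{12}=(\mathbb C^2)^6$. Let $P\subset GL_{12}$ be the group of invertible block upper triangular matrices with six diagonal blocks of size $2$, $\mathfrak p$ its Lie algebra, and $\mathfrak n_P\subset\mathfrak n$ the strictly block upper triangular matrices $x=(x_{ij})_{i<j}$ with $x_{ij}\in\mathfrak{gl}_2$. There are $21$ blocks with $i\le j$ and $15$ with $i<j$, so $\dim P=84$ and $\dim\mathfrak n_P=60$.

For $X,\beta,\gamma\in\mathfrak{gl}_2$ let $x(X,\beta,\gamma)\in\mathfrak n_P$ be the matrix with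
$$x_{12}=x_{24}=x_{34}=x_{35}=x_{56}=1,\qquad x_{25}=X,\quad x_{23}=\beta,\quad x_{45}=\gamma,$$
and all other blocks $0$. On $v=(v_1,\dots,v_6)$, $v_i\in\mathbb C^2$,
$$xv=(v_2,\ \beta v_3+v_4+Xv_5,\ v_4+v_5,\ \gamma v_5,\ v_6,\ 0).\tag{4}$$
Let $\mathcal S$ be the set of all $x(X,\beta,\gamma)$, an affine space of dimension $12$, and $\mathcal S^\times\subset\mathcal S$ the open subset where $X$ is invertible. The point of interest is
$$x'=x(X_0,0,0),\qquad X_0=\begin{pmatrix}1&1\\0&1\end{pmatrix}.$$

**Step 1: transversality.** *This step makes Lemma 2 available at $x'$, with $E=\mathfrak n_P$ and the conjugation action.* We must show $[\mathfrak p,x']+T\mathcal S=\mathfrak n_P$, where $T\mathcal S$ consists of all matrices supported in the blocks $(2,3),(2,5),(4,5)$.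

Let $y=(y_{ij})_{i\le j}\in\mathfrak p$. The columns of $yx'$ are, in row $i$: $y_{i1}$ in column $2$; $y_{i2}+y_{i3}$ in column $4$; $y_{i2}X_0+y_{i3}$ in column $5$; $y_{i5}$ in column $6$; and $0$ in columns $1,3$. The rows of $x'y$ are, in column $j$: $y_{2j}$ in row $1$; $y_{4j}+X_0y_{5j}$ in row $2$; $y_{4j}+y_{5j}$ in row $3$; $y_{6j}$ in row $5$; and $0$ in rows $4,6$. Subtracting, and using $y_{ij}=0$ for $i>j$, the blocks of $[y,x']$ are
$$\begin{aligned}
&(1,2):\ y_{11}-y_{22} &&(1,3):\ -y_{23} &&(1,4):\ y_{12}+y_{13}-y_{24}\\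
&(1,5):\ y_{12}X_0+y_{13}-y_{25} &&(1,6):\ y_{15}-y_{26} &&(2,3):\ 0\\
&(2,4):\ y_{22}+y_{23}-y_{44} &&(2,5):\ y_{22}X_0+y_{23}-y_{45}-X_0y_{55} &&(2,6):\ y_{25}-y_{46}-X_0y_{56}\\
&(3,4):\ y_{33}-y_{44} &&(3,5):\ y_{33}-y_{45}-y_{55} &&(3,6):\ y_{35}-y_{46}-y_{56}\\
&(4,5):\ 0 &&(4,6):\ y_{45} &&(5,6):\ y_{55}-y_{66}.
\end{aligned}$$
The blocks $(2,3),(2,5),(4,5)$ are taken care of by $T\mathcal S$. In the other twelve blocks prescribe arbitrary values $c_{ij}$. Set $y_{44}=y_{12}=y_{13}=y_{26}=y_{56}=0$ and $y_{14}=y_{16}=y_{34}=y_{36}=0$, and then successively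
$$\begin{aligned}
&y_{23}=-c_{13},\quad y_{45}=c_{46},\quad y_{33}=c_{34},\quad y_{22}=c_{24}-y_{23},\quad y_{11}=c_{12}+y_{22},\\
&y_{55}=y_{33}-y_{45}-c_{35},\quad y_{66}=y_{55}-c_{56},\quad y_{24}=-c_{14},\quad y_{25}=-c_{15},\quad y_{15}=c_{16},\\
&y_{46}=y_{25}-c_{26},\quad y_{35}=c_{36}+y_{46}.
\end{aligned}$$
Each of the twelve equations is used exactly once and each right side is already known. This proves transversality.

Let $\mathcal S_1$ be as in Lemma 2 and put $\mathcal S_0=\mathcal S_1\cap\mathcal S^\times$. It is open in $\mathcal S$ and contains $x'$. Since $60-12=48$, for every $P$-stable locally closed $Z\subset\mathfrak n_P$,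
$$\dim_s(Z\cap\mathcal S_0)=\dim_sZ-48\qquad(s\in Z\cap\mathcal S_0),\tag{5}$$
and if $Z$ is irreducible, all components of $Z\cap\mathcal S_0$ have dimension $\dim Z-48$.

## Jordan types on the slice become commutation relations

**Step 2: find $\overline{\mathcal O}\cap\mathcal S^\times$ and $\mathcal O'\cap\mathcal S^\times$.** *This step turns everything we need into $2\times2$ matrix algebra.* Applying (4) repeatedly,
$$\begin{aligned}
x^2v&=(\beta v_3+v_4+Xv_5,\ \ \beta v_4+(\beta+\gamma)v_5+Xv_6,\ \ \gamma v_5+v_6,\ \ \gamma v_6,\ 0,\ 0),\\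
x^3v&=(\beta v_4+(\beta+\gamma)v_5+Xv_6,\ \ \beta\gamma v_5+(\beta+\gamma)v_6,\ \ \gamma v_6,\ 0,\ 0,\ 0),\\
x^4v&=(\beta\gamma v_5+(\beta+\gamma)v_6,\ \ \beta\gamma v_6,\ 0,\ 0,\ 0,\ 0).
\end{aligned}$$
Hence
$$x^4=0\iff\gamma=-\beta\ \text{ and }\ \beta^2=0.\tag{6}$$
*From now on in this step assume (6) and $X$ invertible.*

*The rank of $x$.* By (4), $xv=0$ means $v_2=v_6=0$, $v_4=-v_5$, $\beta v_3+(X-1)v_5=0$, $\beta v_5=0$, with $v_1$ free. So $\dim\ker x=2+\dim\ker M$, that is,
$$\operatorname{rk}x=6+\operatorname{rk}M,\qquad M=\begin{pmatrix}\beta&X-1\\0&-\beta\end{pmatrix}\ \text{ acting on }(v_3,v_5).\tag{7}$$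

*The rank of $x^2$.* The equations $x^2v=0$ are
$$\beta v_3+v_4+Xv_5=0,\qquad \beta v_4+Xv_6=0,\qquad v_6=\beta v_5,\qquad \beta v_6=0 .$$
The last follows from the third because $\beta^2=0$. Solve the first for $v_4=-\beta v_3-Xv_5$. Then $\beta v_4=-\beta Xv_5$, and the second equation becomes $(X\beta-\beta X)v_5=0$. So $v_1,v_2,v_3$ are free, $v_5\in\ker[X,\beta]$, and $v_4,v_6$ are determined. Therefore $\dim\ker x^2=6+2-\operatorname{rk}[X,\beta]$ and
$$\operatorname{rk}x^2=4+\operatorname{rk}[X,\beta].\tag{8}$$

*Case $\beta=0$.* Then $\operatorname{rk}x^2=4$. Further $x^3v=(Xv_6,0,\dots,0)$, so $\operatorname{rk}x^3=2$. By (7), $\operatorname{rk}x=6+\operatorname{rk}(X-1)$. Comparing with (1): $x\in\mathcal O$ iff $\operatorname{rk}(X-1)=2$, and $x\in\mathcal O'$ iff $\operatorname{rk}(X-1)=1$.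

*Case $\beta\ne0$, $[X,\beta]=0$.* The commutant of a nonzero nilpotent $\beta\in\mathfrak{gl}_2$ is $\mathbb C1+\mathbb C\beta$, so $X=\mu+a\beta$, with $\mu\ne0$ because $X$ is invertible. Let $l=\ker\beta=\operatorname{im}\beta$, a line.

- By (8), $\operatorname{rk}x^2=4$.
- $\operatorname{rk}x^3$ is the rank of $(v_4,v_6)\mapsto(\beta v_4+Xv_6,\ -\beta v_6)$. In the kernel $v_6\in l$, so $Xv_6=\mu v_6$ and $\beta v_4=-\mu v_6$. For each $v_6\in l$ this is solvable, since $\operatorname{im}\beta=l$, with a one-dimensional set of solutions $v_4$. The kernel has dimension $2$, so $\operatorname{rk}x^3=4-2=2$.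
- In $\ker M$ we have $v_5\in l$, so $(X-1)v_5=(\mu-1)v_5$ and $\beta v_3=-(\mu-1)v_5$. Again this is solvable for each $v_5\in l$, with a one-dimensional set of $v_3$. So $\dim\ker M=2$, $\operatorname{rk}M=2$ and $\operatorname{rk}x=8$.

The rank sequence is $(8,4,2,0)$, so $x\in\mathcal O$.

*Conclusions.* Ranks can only drop in a closure, so on $\overline{\mathcal O}$ we have $x^4=0$ and $\operatorname{rk}x^2\le4$. By (6) and (8),
$$\overline{\mathcal O}\cap\mathcal S^\times\subset\{(X,\beta,-\beta):\ \beta^2=0,\ [X,\beta]=0\}=\mathcal T\cup\mathcal C,\tag{9}$$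
where, inside $\mathcal S^\times$,
$$\mathcal T=\{\beta=\gamma=0\},\qquad
\mathcal C=\{(\mu+N,\ \beta,\ -\beta):\ N,\beta\text{ nilpotent and linearly dependent},\ \mu\ne0\}.$$
The equality in (9) holds because a pair with $\beta=0$ is in $\mathcal T$, a commuting pair with $\beta\ne0$ has $X=\mu+a\beta$ and is in $\mathcal C$, and conversely all points of $\mathcal T\cup\mathcal C$ satisfy the relations.

Also, a point of $\mathcal O'\cap\mathcal S^\times$ satisfies $x^4=0$ and $\operatorname{rk}x^2=4$, so $[X,\beta]=0$. It cannot have $\beta\ne0$, since then it would lie in $\mathcal O$. By the case $\beta=0$,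
$$\mathcal O'\cap\mathcal S^\times=\{\beta=\gamma=0,\ \operatorname{rk}(X-1)=1\}.\tag{10}$$

**Step 3: the two families.** *Here we check that $\mathcal T$ and $\mathcal C$ are closed in $\mathcal S^\times$, irreducible, of dimension $4$, and both contain $x'$.*

For $\mathcal T$, which is a copy of $GL_2$, closedness, irreducibility and dimension are clear.

For $\mathcal C$, put $N=X-\frac12\operatorname{tr}X$. Then $\mathcal C$ is given in $\mathcal S^\times$ by the polynomial equations $\gamma=-\beta$, $\operatorname{tr}\beta=\det\beta=\det N=0$, and the vanishing of the $2\times2$ minors of the pair of vectors $N,\beta\in\mathfrak{gl}_2$. So $\mathcal C$ is closed. Two linearly dependent nilpotents are multiples of a common nilpotent $\nu$, so $\mathcal C$ is the image of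
$$(\mu,a,b,\nu)\mapsto(\mu+a\nu,\ b\nu,\ -b\nu),\qquad \mu\in\mathbb C^\times,\ a,b\in\mathbb C,\ \nu\text{ in the nilpotent cone of }\mathfrak{gl}_2.$$
The cone is an irreducible surface, so the source is irreducible of dimension $5$. Over an image point with $(N,\beta)\ne(0,0)$ the only freedom is to rescale $\nu$ and rescale $(a,b)$ inversely, so these fibres are one-dimensional. Hence $\mathcal C$ is irreducible of dimension $4$.

Finally $x'$ has $\beta=0$ and $X_0=1+N$ with $N=e_{12}$ nilpotent. So $x'\in\mathcal T\cap\mathcal C$, and $x'\in\mathcal O'$ by (10).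

Put $\mathcal T_0=\mathcal T\cap\mathcal S_0$ and $\mathcal C_0=\mathcal C\cap\mathcal S_0$. Both are closed in $\mathcal S_0$. As nonempty open subsets of $\mathcal T$ and $\mathcal C$, they are irreducible of dimension $4$, and both contain $x'$. The open subset $\{\beta\ne0\}$ of $\mathcal C$ is nonempty, so it meets $\mathcal C_0$ in a dense open subset; by Step 2 the points there lie in $\mathcal O$.

## The orbital variety swept out by $\mathcal C$

**Step 4: construction of $\mathcal V$.** *We sweep $\mathcal C_0$ around by $P$ and check, by dimension, that the result is the closure of an orbital variety.* Let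
$$Y=\overline{\{gsg^{-1}:\ g\in P,\ s\in\mathcal C_0\}}\subset\mathfrak n_P .$$
$Y$ is the closure of the image of the irreducible variety $P\times\mathcal C_0$, so it is irreducible, closed and $P$-stable. Since $Y\cap\mathcal S_0\supset\mathcal C_0$, formula (5) at $x'$ gives $\dim Y\ge4+48=52$.

A dense subset of $\mathcal C_0$ lies in $\mathcal O$, so $Y\subset\overline{\mathcal O}$. The orbit $\mathcal O$ is open in $\overline{\mathcal O}$, so $Y\cap\mathcal O$ is open in $Y$, and it is nonempty, hence dense. Now $Y\cap\mathcal O\subset\mathcal O\cap\mathfrak n$, which has dimension $\frac12\cdot104=52$ by (F2). So $\dim Y=52$. Thus $\mathcal V:=Y\cap\mathcal O$ is irreducible, relatively closed in $\mathcal O\cap\mathfrak n$, and of dimension $\frac12\dim\mathcal O$. By the consequence of (F2), **$\mathcal V$ is an orbital variety, and $\overline{\mathcal V}=Y$.**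

**Step 5: $Y\cap\mathcal S_0=\mathcal C_0$.** *A priori the closure could have picked up the other family $\mathcal T_0$ near $x'$. That would spoil the count, so we exclude it.* By (9), $\mathcal C_0\subset Y\cap\mathcal S_0\subset\mathcal T_0\cup\mathcal C_0$. By Lemma 2, every irreducible component of $Y\cap\mathcal S_0$ has dimension $52-48=4$. Each component lies in $\mathcal T_0$ or in $\mathcal C_0$, is closed there, and has the same dimension $4$. So each component *equals* $\mathcal T_0$ or $\mathcal C_0$, and we only have to show $\mathcal T_0\not\subset Y$.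

Suppose $\mathcal T_0\subset Y$. Let $Y_{\mathcal T}=\overline{\{gsg^{-1}:g\in P,\ s\in\mathcal T_0\}}$. This is a closed $P$-stable subset of $Y$ with $Y_{\mathcal T}\cap\mathcal S_0\supset\mathcal T_0$, so $\dim Y_{\mathcal T}\ge52$ by (5). Since $Y$ is irreducible of dimension $52$, $Y_{\mathcal T}=Y$. For $g\in P$ and $x\in\mathfrak n_P$,
$$(gxg^{-1})_{23}=\sum_{2\le i<j\le3}g_{2i}\,x_{ij}\,(g^{-1})_{j3}=g_{22}\,x_{23}\,g_{33}^{-1},$$
so $\{x\in\mathfrak n_P:x_{23}=0\}$ is closed and $P$-stable. It contains $\mathcal T_0$, because there $x_{23}=\beta=0$. Hence it contains $Y_{\mathcal T}=Y$. But $Y$ contains points of $\mathcal C_0$ with $x_{23}=\beta\ne0$. This contradiction proves the claim.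

**Step 6: the dimension at $x'$.** *We intersect with $\mathcal O'$ inside the slice and translate back.* By Step 5 and (10),
$$Y\cap\mathcal O'\cap\mathcal S_0=\mathcal S_0\cap\{\beta=\gamma=0,\ X=\mu+N,\ N\text{ nilpotent},\ \operatorname{rk}(\mu-1+N)=1\}.$$
If $\mu\ne1$ then $\mu-1+N$ is invertible, since $N$ is nilpotent. So the rank condition says $\mu=1$ and $N\ne0$, and
$$Y\cap\mathcal O'\cap\mathcal S_0=\mathcal S_0\cap\{\beta=\gamma=0,\ X=1+N,\ N\ne0\text{ nilpotent}\}.$$
This is an open subset, containing $x'$, of the surface of nonzero nilpotent $2\times2$ matrices. Its dimension is $2$. Applying (5) to the $P$-stable locally closed set $Z=Y\cap\mathcal O'$,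
$$\dim_{x'}(\overline{\mathcal V}\cap\mathcal O')=2+48=50<51=\tfrac12\dim\mathcal O'.$$
With Lemma 1, this proves Theorem A. $\blacksquare$

## The local picture at $x'$

Three checks compare the proof with the models of the section on one equation or two.

*The family $\mathcal T$ alone gives no counterexample.* Points of $\mathcal T_0$ with $\operatorname{rk}(X-1)=2$ lie in $\mathcal O$ and are dense in $\mathcal T_0$. So the argument of Step 4 shows that $Y_{\mathcal T}$ is also an orbital variety closure of dimension $52$. It lies in $\{x_{23}=0\}$, so it does not contain $\mathcal C_0$, and as in Step 5 we get $Y_{\mathcal T}\cap\mathcal S_0=\mathcal T_0$. By (10), $Y_{\mathcal T}\cap\mathcal O'\cap\mathcal S_0$ is the set of $X$ with $\operatorname{rk}(X-1)=1$, which is open in the hypersurface $\det(X-1)=0$ of $\mathcal T_0$ and has dimension $3$. So $\dim_{x'}(Y_{\mathcal T}\cap\mathcal O')=51=\frac12\dim\mathcal O'$: here one equation suffices. The same point $x'$ is harmless for $Y_{\mathcal T}$ and fatal for $Y$.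

*On $\mathcal C$ the rank drop is the family (2).* Near $x'$ on $\mathcal C_0$ we have $N\ne0$, so $\beta=bN$. Put $t=\mu-1$ and choose a basis $e,f$ of $\mathbb C^2$ with $Nf=e$, $Ne=0$. With $v_3=pe+qf$ and $v_5=re+sf$, the matrix $M$ of (7) sends $(p,q,r,s)$ to
$$\big((bq+tr+s)\,e+ts\,f,\ \ -bs\,e\big),\qquad\text{so}\qquad
M=\begin{pmatrix}0&b&t&1\\0&0&0&t\\0&0&0&-b\\0&0&0&0\end{pmatrix}.$$
Clearing the last column with the entry $1$ (subtract $t$ times row $1$ from row $2$, add $b$ times row $1$ to row $3$) leaves in rows $2,3$ and the columns of $q,r$ exactly $A(b,t)=\begin{pmatrix}-bt&-t^2\\b^2&bt\end{pmatrix}$. So $\operatorname{rk}x=7+\operatorname{rk}A(b,t)$ there, and reaching $\mathcal O'$ requires both $b=0$ and $t=0$.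

*$\overline{\mathcal V}$ is smooth at $x'$.* Near $x'$, the variety $\mathcal C_0$ is parametrized isomorphically by $(\mu,N,b)$, with $N$ in the smooth surface of nonzero nilpotents and $\beta=bN$; so it is smooth at $x'$. The map $\pi:P\times\mathcal S_0\to\mathfrak n_P$ is smooth, and by Step 5 the preimage of $Y$ is $P\times\mathcal C_0$ (reduced, since $Y$ is reduced and $\pi$ is smooth). So $Y$ is smooth at $x'$. The failure does not come from a singularity of $\overline{\mathcal V}$.

## Adding defects along block triangular matrices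

For Theorem B we glue copies of the example along a block diagonal and show that the shortfalls add. Two more classical facts are needed.

**(F3)** (Lusztig–Spaltenstein) Let $Q=LU_Q$ be a parabolic subgroup, $\mathfrak n_Q$ the Lie algebra of $U_Q$, and $\mathcal O_L$ a nilpotent orbit of $L$. There is a unique nilpotent orbit $\operatorname{Ind}\mathcal O_L$ meeting $\mathcal O_L+\mathfrak n_Q$ in a dense open subset, and $\dim\operatorname{Ind}\mathcal O_L=\dim\mathcal O_L+2\dim\mathfrak n_Q$.

*Example.* For $GL_2$, $L$ the diagonal torus and $\mathcal O_L=\{0\}$: the set $\mathcal O_L+\mathfrak n_Q$ is $\mathbb Ce_{12}$, the induced orbit is $\mathcal O_{(2)}$, and $2=0+2\cdot1$.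

**(F4)** (Roth) $\begin{pmatrix}A&C\\0&B\end{pmatrix}$ is similar to $A\oplus B$ if and only if $C=Ac-cB$ for some matrix $c$.

*Proof of (F4).* If $C=Ac-cB$, put $u=\begin{pmatrix}1&c\\0&1\end{pmatrix}$; then $u^{-1}(A\oplus B)u=\begin{pmatrix}A&Ac-cB\\0&B\end{pmatrix}$. Conversely let $D=A\oplus B$ and $\widetilde D=\begin{pmatrix}A&C\\0&B\end{pmatrix}=gDg^{-1}$. Consider the linear maps $\varphi(Z)=DZ-ZD$ and $\psi(Z)=\widetilde DZ-ZD$ on square matrices $Z=\begin{pmatrix}Z_{11}&Z_{12}\\Z_{21}&Z_{22}\end{pmatrix}$. Since $\psi(gW)=g\varphi(W)$, we have $\dim\ker\psi=\dim\ker\varphi$. The equations of $\ker\psi$ are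
$$BZ_{21}=Z_{21}A,\quad BZ_{22}=Z_{22}B,\quad AZ_{11}+CZ_{21}=Z_{11}A,\quad AZ_{12}+CZ_{22}=Z_{12}B,$$
and those of $\ker\varphi$ are the same with $C$ replaced by $0$. Let $\rho(Z)=(Z_{21},Z_{22})$, and let $R$ be the space of all $(Z_{21},Z_{22})$ satisfying the first two equations. Then $\rho(\ker\varphi)=R$ (take the top row zero) and $\rho(\ker\psi)\subset R$. The restrictions of $\rho$ to $\ker\varphi$ and to $\ker\psi$ have the same kernel, namely $Z_{21}=Z_{22}=0$, $AZ_{11}=Z_{11}A$, $AZ_{12}=Z_{12}B$. Counting dimensions, $\rho(\ker\psi)=R$. As $(0,1)\in R$, there is $Z\in\ker\psi$ with $Z_{22}=1$, and the last equation gives $C=A(-Z_{12})-(-Z_{12})B$. $\square$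

**Definition.** Let $Y$ be an orbital variety closure and $x\in Y\cap\mathcal O$ with $\mathcal O$ a nilpotent orbit. The *defect* of $Y$ at $x$ is
$$d=\tfrac12\dim\mathcal O-\dim_x(Y\cap\mathcal O).$$

By (F2), $d\ge0$, and by Lemma 1, $d>0$ implies that $Y$ is not a union of orbital varieties. Theorem A gives a point of defect $1$. At a point of the orbital variety dense in $Y$ the defect is $0$.

**Lemma 3 (additivity).** For $i=1,2$ let $Y_i\subset\mathfrak n_{n_i}$ be an orbital variety closure in $\mathfrak{sl}_{n_i}$ and $x_i\in Y_i\cap\mathcal O_{\lambda_i}$ a point of defect $d_i$. In $\mathfrak n_{n_1+n_2}$ let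
$$Y=\left\{\begin{pmatrix}y_1&z\\0&y_2\end{pmatrix}:\ y_i\in Y_i,\ z\text{ arbitrary}\right\},\qquad x=x_1\oplus x_2 .$$
Then $Y$ is an orbital variety closure, and its defect at $x$ is $d_1+d_2$.

*Example.* For $n_1=n_2=1$ and $Y_1=Y_2=\{0\}$ we get $Y=\mathbb Ce_{12}$ and $x=0$, with defect $0-0=0$.

*Proof.* Put $n=n_1+n_2$.

**Step 1: $Y$ is an orbital variety closure.** *We compare its dimension with that of an induced orbit.* Let $Q=LU_Q\subset GL_n$ be the block upper triangular parabolic of type $(n_1,n_2)$, so $\dim\mathfrak n_Q=n_1n_2$. Let $\mathcal V_i$ be the orbital variety dense in $Y_i$, $\mathcal O_i$ its orbit, and $\mathcal O_L=\mathcal O_1\times\mathcal O_2$. Since $\mathcal O_L=L\cdot(\mathcal V_1\times\mathcal V_2)$ and $\mathfrak n_Q$ is $L$-stable,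
$$\mathcal O_L+\mathfrak n_Q=L\cdot(\mathcal V_1\times\mathcal V_2+\mathfrak n_Q).$$
The orbit $\operatorname{Ind}\mathcal O_L$ is stable under conjugation and meets the left side, so it meets $\mathcal V_1\times\mathcal V_2+\mathfrak n_Q\subset Y$. Also $Y\subset\overline{\mathcal O_L+\mathfrak n_Q}\subset\overline{\operatorname{Ind}\mathcal O_L}$, and $\operatorname{Ind}\mathcal O_L$ is open in its closure. So $Y\cap\operatorname{Ind}\mathcal O_L$ is open and nonempty in $Y$. Since $Y\cong Y_1\times Y_2\times\mathbb C^{n_1n_2}$ is irreducible and closed, $Y\cap\operatorname{Ind}\mathcal O_L$ is dense in $Y$, and it is irreducible and relatively closed in $\operatorname{Ind}\mathcal O_L\cap\mathfrak n$. Its dimension is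
$$\tfrac12\dim\mathcal O_1+\tfrac12\dim\mathcal O_2+n_1n_2=\tfrac12(\dim\mathcal O_L+2\dim\mathfrak n_Q)=\tfrac12\dim\operatorname{Ind}\mathcal O_L$$
by (F3). By the consequence of (F2) it is an orbital variety, and its closure is $Y$.

**Step 2: the points of $Y$ near $x$ in the orbit of $x$.** *We show they form a vector bundle over a product.* The matrix $x$ has type $\lambda=\lambda_1\cup\lambda_2$ (union of the parts), so $\lambda_k^*=\lambda_{1,k}^*+\lambda_{2,k}^*$. Let $U\subset Y$ be the set where $\operatorname{rk}y_i^k\ge\operatorname{rk}x_i^k$ for $i=1,2$ and all $k$; it is an open neighborhood of $x$ in $Y$. For $w=\begin{pmatrix}y_1&z\\0&y_2\end{pmatrix}\in U\cap\mathcal O_\lambda$ the power $w^k$ is block triangular with diagonal blocks $y_1^k,y_2^k$, so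
$$\operatorname{rk}x_1^k+\operatorname{rk}x_2^k=\operatorname{rk}w^k\ge\operatorname{rk}y_1^k+\operatorname{rk}y_2^k\ge\operatorname{rk}x_1^k+\operatorname{rk}x_2^k .$$
Equality holds throughout, so $\operatorname{rk}y_i^k=\operatorname{rk}x_i^k$ for all $k$, that is, $y_i\in\mathcal O_{\lambda_i}$. Then $w$ and $y_1\oplus y_2$ are both of type $\lambda$, hence similar, and (F4) gives
$$z\in I(y_1,y_2):=\{y_1c-cy_2:\ c\in\operatorname{Mat}_{n_1\times n_2}\}.$$
Conversely, if $y_i\in Y_i\cap\mathcal O_{\lambda_i}$ and $z\in I(y_1,y_2)$, then $w$ is similar to $y_1\oplus y_2$, so $w\in U\cap\mathcal O_\lambda$.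

The dimension of $I(y_1,y_2)$ is $n_1n_2-\dim\{c:y_1c=cy_2\}$. Regard $\mathbb C^{n_i}$ as a $\mathbb C[t]$-module, with $t$ acting by $y_i$; it is $\bigoplus_j\mathbb C[t]/(t^{\lambda_{i,j}})$. The matrices $c$ with $y_1c=cy_2$ are the module homomorphisms from the second module to the first. A homomorphism $\mathbb C[t]/(t^b)\to\mathbb C[t]/(t^a)$ is given by an element killed by $t^b$, so these form a space of dimension $\min(a,b)$. Summing,
$$\sum_{i,j}\min(\lambda_{1,i},\lambda_{2,j})=\sum_k\#\{i:\lambda_{1,i}\ge k\}\cdot\#\{j:\lambda_{2,j}\ge k\}=\sum_k\lambda^*_{1,k}\lambda^*_{2,k}.$$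
So $\dim I(y_1,y_2)=n_1n_2-\sum_k\lambda_{1,k}^*\lambda_{2,k}^*$ is constant on $(Y_1\cap\mathcal O_{\lambda_1})\times(Y_2\cap\mathcal O_{\lambda_2})$. The image of a linear map of constant rank depending algebraically on parameters is a vector bundle, so $U\cap\mathcal O_\lambda$ is a vector bundle of this rank over that product, with $x$ lying over $(x_1,x_2)$.

**Step 3: subtract.** By Step 2 and the definition of $d_i$,
$$\dim_x(Y\cap\mathcal O_\lambda)=\tfrac12\dim\mathcal O_{\lambda_1}-d_1+\tfrac12\dim\mathcal O_{\lambda_2}-d_2+n_1n_2-\sum_k\lambda^*_{1,k}\lambda^*_{2,k}.$$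
On the other hand, by (F1),
$$\tfrac12\dim\mathcal O_\lambda=\tfrac12\Big((n_1+n_2)^2-\sum_k(\lambda^*_{1,k}+\lambda^*_{2,k})^2\Big)=\tfrac12\dim\mathcal O_{\lambda_1}+\tfrac12\dim\mathcal O_{\lambda_2}+n_1n_2-\sum_k\lambda^*_{1,k}\lambda^*_{2,k}.$$
The difference is $d_1+d_2$. $\square$

**Proof of Theorem B.** Let $m\ge1$ and $n\ge12m$. Start from the pair $(\overline{\mathcal V},x')$ of Theorem A, which has defect $1$, and apply Lemma 3 $m-1$ times, each time adding one more copy of this pair. The result is an orbital variety closure in $\mathfrak{sl}_{12m}$ with a point of defect $m$. If $n>12m$, apply Lemma 3 once more with second factor $Y_2=\{0\}\subset\mathfrak n_{n-12m}$, the orbital variety of the zero orbit, at its only point, where the defect is $0$. This gives an orbital variety closure in $\mathfrak{sl}_n$ and a point $x'$ of it, in a nilpotent orbit $\mathcal O'$, with defect exactly $m$, which is the assertion. Since $m\ge1$, Lemma 1 shows that this closure is not a union of orbital varieties; taking $m=1$ covers every $n\ge12$. $\blacksquare$
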